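\title{Prevalent continuous maps have graphs of maximal box dimension}

\begin{abstract}
Let $K$ be a compact metric space and let $d\ge1$ be an integer. We prove that for a prevalent $f\in C(K,\mathbb R^d)$ the lower box dimension and the upper box dimension of the graph of $f$ are both maximal among the graphs of all continuous maps from $K$ to $\mathbb R^d$. This answers a question of Balka. The two maximal values are the growth exponents of a covering number of $K$ in which a set $V$ of diameter at most $r$ costs $\min(\#V,r^{-d})$. The proof perturbs an arbitrary $f$ independently at each dyadic scale and counts close pairs of points on the graph. We compare the maximal values with $\dim K+d$, and we show by two examples that they are not determined by $d$ and the box dimensions of $K$ and of its set of non-isolated points.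
\end{abstract}

\section{The problem}\label{sec:problem}

\subsection*{Prevalence}
Let $G$ be an abelian Polish group, that is, an abelian topological group whose topology is separable and completely metrizable. A set $A\subset G$ is \emph{shy} (or \emph{Haar null}) if there are a Borel set $B\subset G$ and a Borel probability measure $\mu$ on $G$ such that $A\subset B$ and $\mu(B+x)=0$ for all $x\in G$. The complement of a shy set is \emph{prevalent}, and a property holds \emph{for a prevalent $x\in G$} if it holds for all $x$ in some prevalent set.

Prevalence extends the notion ``Lebesgue almost every''. Indeed, let $G=\mathbb R^k$, let $\lambda$ be Lebesgue measure and let $B$ be Borel. Fubini's theorem gives $\int\mu(B+x)\,dx=\int\lambda(y-B)\,d\mu(y)=\lambda(B)$ for every Borel probability measure $\mu$, so a shy Borel set is null; conversely, for a null set one takes $\mu$ uniform on the unit cube. In any $G$ a prevalent set is nonempty, because $\mu(G+x)=1$ shows that $G$ itself is not shy. We shall prove prevalence through the following probabilistic reading of the definition: one random perturbation must move \emph{every} fixed point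 into the good set.

\begin{lemma}\label{lem:random}
Let $\mathcal G\subset G$ be Borel and let $X$ be a random element of $G$. If for every fixed $y\in G$ we have $y+X\in\mathcal G$ almost surely, then $\mathcal G$ is prevalent.
\end{lemma}

\begin{proof}
Let $\mu$ be the law of $X$ and let $B=G\setminus\mathcal G$. For $x\in G$ the hypothesis with $y=-x$ gives $\mu(B+x)=\mathbb P(X-x\in B)=0$.
\end{proof}

\subsection*{Graphs and box dimensions}
Let $(K,\rho)$ be a compact metric space and let $d\ge1$ be an integer. The space $C(K,\mathbb R^d)$ of continuous maps $f\colon K\to\mathbb R^d$ with the maximum norm is a separable Banach space, hence an abelian Polish group under addition. For a function $f\colon K\to\mathbb R^d$ let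
\[
\operatorname{graph}(f)=\{(x,f(x)):x\in K\}\subset K\times\mathbb R^d,
\]
where the distance between $(x,u)$ and $(y,v)$ is $\big(\rho(x,y)^2+|u-v|^2\big)^{1/2}$. For a totally bounded metric space $Y$ let $N_r(Y)$ be the least number of sets of diameter at most $r$ needed to cover $Y$. This is the number of pieces of $Y$ seen at resolution $r$, and it does not decrease when $r$ decreases. The \emph{lower} and \emph{upper box dimensions} are
\[
\underline{\dim}_B Y=\liminf_{r\to0+}\frac{\log N_r(Y)}{-\log r},\qquad
\overline{\dim}_B Y=\limsup_{r\to0+}\frac{\log N_r(Y)}{-\log r},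
\]
with the convention $\dim\emptyset=-1$. They may equal $+\infty$. The upper dimension is large if $Y$ is rich at infinitely many small scales; the lower dimension is large only if $Y$ is rich at all small scales. The following question is posed in \cite{Balka}.

\medskip
\noindent\textbf{Problem.} \emph{Let $K$ be a compact metric space, let $d\ge1$ be an integer, and let $\dim$ be one of $\underline{\dim}_B$ and $\overline{\dim}_B$. Is it true that}
\[
\dim\operatorname{graph}(f)=\sup_{g\in C(K,\mathbb R^d)}\dim\operatorname{graph}(g)
\]
\emph{for a prevalent $f\in C(K,\mathbb R^d)$?}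
\medskip

If $K=\emptyset$, every graph is empty and there is nothing to prove. From now on $K\ne\emptyset$.

\subsection*{What the simplest cases give}
The graph of a bounded $g$ projects onto $K$ by a map that does not increase distances, and it lies in a product $K\times[-R,R]^d$. So its dimension lies between $\dim K$ and $\dim K+d$. A constant map attains the lower bound. To attain the upper bound, $g$ must take roughly $r^{-d}$ values that are distinguishable at resolution $r$ on a typical piece of $K$ of diameter $r$. Balka proved that this is the prevalent behavior when $K$ is uncountable and has finitely many isolated points: then, for a prevalent $f\in C(K,\mathbb R^d)$,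
\begin{equation}\label{eq:balka}
\underline{\dim}_B\operatorname{graph}(f)=\underline{\dim}_BK+d,\qquad
\overline{\dim}_B\operatorname{graph}(f)=\overline{\dim}_BK+d .
\end{equation}
For such $K$ the answer to the Problem is therefore yes.

Formula \eqref{eq:balka} fails in general if $K$ may have infinitely many isolated points, and the reason is that a piece of $K$ with few points carries few values. Take $d=1$, $K=\{0\}\cup\{1/m:m\ge1\}$, any $g\colon K\to[-R,R]$ and $0<r\le1$. Fewer than $1/r$ points of $K$ lie in $(r,1]$, and we cover the corresponding points of the graph one by one. The rest of the graph lies in $[0,r]\times[-R,R]$, which is covered by at most $2R/r+1$ squares of side $r$. Hence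
\begin{equation}\label{eq:harmonic}
N_{\sqrt2\,r}(\operatorname{graph}(g))\le\frac{2R+2}{r},
\end{equation}
and every such graph has upper box dimension at most $1$. Both box dimensions of this $K$ equal $1/2$ (Proposition~\ref{prop:A} with $\alpha=1$), so $\dim K+d=3/2$ is out of reach. For general $K$ the supremum in the Problem is thus not $\dim K+d$, and the question is whether a prevalent map attains it anyway.

The counterpart of prevalence in the sense of Baire category suggests caution. A property holds for a \emph{generic} $f\in C(K,\mathbb R^d)$ if it holds on a comeager set, that is, on a set containing a countable intersection of dense open sets. Hyde et al.\ proved that for every compact $K$ a generic $f$ satisfies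
\begin{equation}\label{eq:hyde}
\overline{\dim}_B\operatorname{graph}(f)=\sup_{g\in C(K,\mathbb R^d)}\overline{\dim}_B\operatorname{graph}(g).
\end{equation}
The same statement for the lower box dimension is false.

\begin{remark}\label{rem:generic}
Let $K=[0,1]$ and $d=1$. For a Lipschitz function $g$ there is $C_g$ with $N_r(\operatorname{graph}(g))\le C_g/r$ for $0<r\le1$, and $\|f-g\|<r$ implies $N_{3r}(\operatorname{graph}(f))\le N_r(\operatorname{graph}(g))$. For $k\ge1$ choose $r_{g,k}\in(0,1/k)$ with $C_g\le r_{g,k}^{-1/k}$, and let $\mathcal U_k$ be the union over all Lipschitz $g$ of the open balls of center $g$ and radius $r_{g,k}$. Each $\mathcal U_k$ is open and dense. If $f\in\bigcap_k\mathcal U_k$, then for each $k$ there is $r<1/k$ with $N_{3r}(\operatorname{graph}(f))\le r^{-1-1/k}$, so $\underline{\dim}_B\operatorname{graph}(f)\le1$. By \eqref{eq:balka} the supremum of the lower box dimensions is $2$.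
\end{remark}

A generic function is thus allowed to be tame at a sparse sequence of scales. A random perturbation can act at all scales at once, with failure probabilities that are summable over the scales. This is the reason to guess that the answer for prevalence is yes for both dimensions, and this guess is correct.

\section{A weighted covering number and the results}\label{sec:results}

The supremum in the Problem comes with no formula and no evident maximizer. We replace it by a quantity that depends on $K$ and $d$ only. The computation \eqref{eq:harmonic} shows what to count. Over a set $V\subset K$ of diameter at most $r$ the graph of a bounded function can be covered in two ways: by $\#V$ singletons, or by a column of about $r^{-d}$ boxes. One uses the cheaper way. Here $\#V\in\{0,1,\dots,\infty\}$ denotes cardinality.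

\begin{definition}\label{def:Q}
Let $0<r\le1$. A finite cover $\{V_i\}$ of $K$ by nonempty subsets of $K$ with $\operatorname{diam}V_i\le r$ is \emph{admissible for $Q_r$}. Put
\[
Q_r=\inf\Big\{\sum_i\min(\#V_i,\,r^{-d}):\{V_i\}\text{ is admissible for }Q_r\Big\}
\]
and
\[
\underline q=\liminf_{r\to0+}\frac{\log Q_r}{-\log r},\qquad
\overline q=\limsup_{r\to0+}\frac{\log Q_r}{-\log r}.
\]
We call $\min(\#V_i,r^{-d})$ the \emph{cost} of $V_i$.
\end{definition}

Admissible covers exist by compactness, and every cost lies in $[1,r^{-d}]$, so $1\le Q_r<\infty$. Moreover,
\begin{equation}\label{eq:monotone}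
Q_r\le Q_{r'}\qquad(0<r'<r\le1),
\end{equation}
because a cover admissible for $Q_{r'}$ is admissible for $Q_r$, and $r^{-d}\le (r')^{-d}$.

\begin{theorem}\label{thm:main}
Let $K$ be a nonempty compact metric space and let $d\ge1$ be an integer.
\begin{enumerate}
\item[(i)] For every bounded function $g\colon K\to\mathbb R^d$, continuous or not, $\underline{\dim}_B\operatorname{graph}(g)\le\underline q$ and $\overline{\dim}_B\operatorname{graph}(g)\le\overline q$.
\item[(ii)] For a prevalent $f\in C(K,\mathbb R^d)$, $\underline{\dim}_B\operatorname{graph}(f)=\underline q$ and $\overline{\dim}_B\operatorname{graph}(f)=\overline q$.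
\end{enumerate}
Hence for a prevalent $f\in C(K,\mathbb R^d)$, simultaneously for $\dim=\underline{\dim}_B$ and $\dim=\overline{\dim}_B$,
\[
\dim\operatorname{graph}(f)=\max_{g\in C(K,\mathbb R^d)}\dim\operatorname{graph}(g).
\]
\end{theorem}

So the answer to the Problem is yes for both choices of $\dim$; one prevalent set works for both, and the supremum is attained on it. The proof compares covering numbers at each single scale, and it gives the following finer statement.

\begin{theorem}\label{thm:scale}
For a prevalent $f\in C(K,\mathbb R^d)$ there is $r_0(f)\in(0,1/16]$ such that for every $R>0$, every $g\colon K\to[-R,R]^d$ and every $0<r\le r_0(f)$,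
\[
N_{16\sqrt{d+1}\,r}(\operatorname{graph}(g))\le(2R+1)^d\,2^{d+1}\,(\log_2(1/r))^{2d+2}\,N_r(\operatorname{graph}(f)).
\]
\end{theorem}

The last theorem locates the prevalent value relative to $\dim K+d$.

\begin{theorem}\label{thm:compare}
Let $K$ be infinite and let $K'\ne\emptyset$ be its set of non-isolated points. Let $(\dim,q)$ be $(\underline{\dim}_B,\underline q)$ or $(\overline{\dim}_B,\overline q)$. Then
\[
\max\{\dim K,\ \dim K'+d\}\le q\le\dim K+d .
\]
In particular $q=\dim K+d$ whenever $\dim K'=\dim K$.
\end{theorem}

Section~\ref{sec:upper} proves part (i) of Theorem~\ref{thm:main}. Section~\ref{sec:model} shows the idea of part (ii) on a single cluster of points, and Sections~\ref{sec:finite}--\ref{sec:lower} carry it out. Section~\ref{sec:compare} proves Theorem~\ref{thm:compare} and recovers \eqref{eq:balka} from it, and Section~\ref{sec:examples} computes $q$ for two families of countable sets. The proofs of the three theorems use neither \eqref{eq:balka} nor \eqref{eq:hyde}.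

\section{The upper bound}\label{sec:upper}

Our inequalities between $N_r$ and $Q_r$ lose a constant factor in the scale and a small factor in the count. Neither loss affects exponents.

\begin{lemma}\label{lem:exponent}
Let $u,v$ be functions with values in $[1,\infty)$ and $\psi$ a positive function, all defined for small $r>0$, and let $c>0$. Suppose that $\log\psi(r)/(-\log r)\to0$ as $r\to0+$ and that $u(cr)\le\psi(r)\,v(r)$ for all small $r$. Then
\[
\liminf_{r\to0+}\frac{\log u(r)}{-\log r}\le\liminf_{r\to0+}\frac{\log v(r)}{-\log r},
\]
and the same holds with $\limsup$ in place of $\liminf$.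
\end{lemma}

\begin{proof}
For small $r$,
\[
\frac{\log u(cr)}{-\log(cr)}\le\frac{-\log r}{-\log(cr)}\left(\frac{\log\psi(r)}{-\log r}+\frac{\log v(r)}{-\log r}\right).
\]
The first factor tends to $1$, the first summand tends to $0$, and $cr$ runs through all small positive numbers as $r$ does.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $R>0$ and $g\colon K\to[-R,R]^d$. Then
\begin{equation}\label{eq:upper}
N_{\sqrt{d+1}\,r}(\operatorname{graph}(g))\le(2R+1)^d\,Q_r\qquad(0<r\le1).
\end{equation}
\end{proposition}

\begin{proof}
Let $\{V_i\}$ be admissible for $Q_r$. The part of the graph over $V_i$ is covered by $\#V_i$ singletons. It is also covered by the sets $V_i\times T$, where $T$ runs over a family of cubes of side $r$ that covers $[-R,R]^d$. Such a family exists with at most $(2R/r+1)^d\le(2R+1)^dr^{-d}$ members, as $r\le1$, and each $V_i\times T$ has diameter at most $(r^2+dr^2)^{1/2}=\sqrt{d+1}\,r$. So the part of the graph over $V_i$ needs at most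
\[
\min\big(\#V_i,(2R+1)^dr^{-d}\big)\le(2R+1)^d\min(\#V_i,r^{-d})
\]
sets of diameter at most $\sqrt{d+1}\,r$. Sum over $i$ and take the infimum over admissible covers.
\end{proof}

Part (i) of Theorem~\ref{thm:main} follows from \eqref{eq:upper} and Lemma~\ref{lem:exponent} with $u(r)=N_r(\operatorname{graph}(g))$, $v(r)=Q_r$, $c=\sqrt{d+1}$ and $\psi=(2R+1)^d$. Only the boundedness of $g$ was used. It cannot be dropped, since the graph of an unbounded function is not totally bounded.

\section{One cluster, worked by hand}\label{sec:model}

For part (ii) we must bound covering numbers from below. A lower bound has to hold against all covers, so we look for a quantity that does not mention covers. If few pairs of points of a finite set are close, then no small set contains many of the points, and every cover is large. For a nonempty finite set $F\subset K$, a function $f\colon K\to\mathbb R^d$ and $r>0$, count the ordered close pairs: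
\[
Z_r(F,f)=\#\{(p,q)\in F\times F:\ \rho(p,q)^2+|f(p)-f(q)|^2\le r^2\}.
\]
The diagonal pairs $(p,p)$ are included, so $Z_r(F,f)\ge\#F$.

\begin{lemma}\label{lem:pairs}
If $f\colon K\to\mathbb R^d$ is bounded, then $N_r(\operatorname{graph}(f))\ge(\#F)^2/Z_r(F,f)$.
\end{lemma}

\begin{proof}
Cover $\operatorname{graph}(f)$ by $N$ sets of diameter at most $r$. Assign each $p\in F$ to one set containing $(p,f(p))$, and let $c_1,\dots,c_N$ be the numbers of points assigned to the sets. Then $\sum_jc_j=\#F$. An ordered pair of points assigned to the same set is counted in $Z_r(F,f)$, so $\sum_jc_j^2\le Z_r(F,f)$. The Cauchy--Schwarz inequality gives $(\#F)^2\le N\sum_jc_j^2\le N\,Z_r(F,f)$.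
\end{proof}

The advantage of $Z_r$ is that it is a sum over pairs, so its expectation under a random perturbation is easy to bound.

\begin{example}\label{ex:cluster}
Let $d=1$, $0<r\le1$, and let $K$ consist of $k$ points with diameter at most $r$. Then $Q_r=\min(k,1/r)$: the cover $\{K\}$ has this cost, and in any other cover either some set costs $1/r$ or the costs add up to $\sum_i\#V_i\ge k$. Fix an arbitrary $f\colon K\to\mathbb R$ and let $X(p)=\xi_p$, where the $\xi_p$ are independent and uniform on $[0,1]$. For $p\ne q$ and a given value of $\xi_q$, the pair $(p,q)$ is close on the graph of $f+X$ only if $\xi_p$ falls in the interval of length $2r$ centered at $\xi_q+f(q)-f(p)$. This has probability at most $2r$, wherever the interval is. Hence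
\[
\mathbb E\,Z_r(K,f+X)\le k+k(k-1)\,2r\le k(1+2kr).
\]
Markov's inequality states that $\mathbb P(Z>\theta)\le\mathbb E Z/\theta$ for a random variable $Z\ge0$ and $\theta>0$. So with probability at least $1/2$ we have $Z_r(K,f+X)\le2k(1+2kr)$, and then Lemma~\ref{lem:pairs} gives
\[
N_r(\operatorname{graph}(f+X))\ge\frac{k}{2(1+2kr)}\ge\frac16\min(k,1/r)=\frac16\,Q_r ,
\]
where one uses $1+2kr\le3$ if $kr\le1$ and $1+2kr\le3kr$ if $kr\ge1$.
\end{example}

Random heights thus realize the cost $\min(\#V,1/r)$ up to a constant, and the estimate does not depend on $f$, which is what Lemma~\ref{lem:random} requires. For the sequence $\{0\}\cup\{1/m\}$, any $k\ge1/r$ points of the infinite cluster in $[0,r]$ give the bound $1/(6r)$, which matches \eqref{eq:harmonic}. Three difficulties remain.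

\emph{Clusters of unequal size.} Lemma~\ref{lem:pairs} is wasteful if one cluster dominates the count of pairs. Let $d=1$ and $K=P\cup S$, where $P$ has $k$ points and diameter at most $r/2$, and $S$ has $M$ points at distance more than $r$ from each other and from $P$. Every graph over $K$ needs at least $M$ sets. But if $f$ has values in $[0,1]$, the graph over $P$ is covered by at most $2/r+1\le3/r$ sets $P\times I$, with $I$ an interval of length $r/2$. Lemma~\ref{lem:pairs} applied to $P$ gives $Z_r(K,f)\ge k^2r/3$. So the lower bound obtained from $F=K$ is at most $3(k+M)^2/(k^2r)$, which tends to $3/r$ as $k\to\infty$, however large $M$ is. The remedy is to discard points: a cluster never costs more than $r^{-d}$, so we keep only $r^{-d}$ of its points. Section~\ref{sec:finite} makes this choice in a general $K$.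

\emph{All scales at once.} We need one continuous random function that works at every small scale, so we add up perturbations, one for each scale $2^{-n}$, with summable amplitudes. They do not disturb each other: when we examine scale $2^{-n}$, the other perturbations are absorbed into the arbitrary function $f$.

\emph{Probability one.} Probability $1/2$ must be improved to a failure probability that is summable in $n$. We pay a factor $n^2$ in Markov's inequality. The last two points are treated in Section~\ref{sec:random}.

\section{A finite set at each scale}\label{sec:finite}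

Put $r_n=2^{-n}$ and $L_n=r_n^{-d}=2^{nd}$ for $n\ge1$; dyadic scales make $L_n$ an integer. We write $B(x,\tau)$ and $U(x,\tau)$ for the closed and the open ball in $K$ of center $x$ and radius $\tau$. We want a finite set that is nowhere denser than $L_n$ points per ball of radius $r_n$, and that is nevertheless as large as $Q$ at a comparable scale.

\begin{lemma}\label{lem:finite}
For every $n\ge1$ there is a nonempty finite set $F_n\subset K$ such that, with $M_n=\#F_n$:
\begin{enumerate}
\item[(a)] $\#\{q\in F_n:\rho(p,q)\le r_n\}\le L_n$ for each $p\in F_n$;
\item[(b)] $M_n\le Q_{r_n}$, and $Q_{8r_n}\le M_n$ whenever $8r_n\le1$.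
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $n$ and write $r=r_n$, $L=L_n$. Call $x\in K$ \emph{heavy} if $\#B(x,r)\ge L$, and \emph{light} otherwise. Near a heavy point we keep exactly $L$ points; light points far from the heavy ones satisfy (a) already, and we keep them all.

\emph{Construction.} Fix a finite cover of $K$ by sets of diameter at most $r$. A set of points with pairwise distances greater than $3r$ has at most one point in each member of this cover. So among the sets of heavy points with pairwise distances greater than $3r$ there is one of largest cardinality, say $\{x_1,\dots,x_h\}$, where $h=0$ if no point is heavy. Choose $E_i\subset B(x_i,r)$ with $\#E_i=L$, and let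
\[
S=K\setminus\bigcup_{i=1}^hU(x_i,4r),\qquad F_n=S\cup\bigcup_{i=1}^hE_i .
\]
By maximality every heavy point is within distance $3r$ of some $x_i$, so all points of $S$ are light. There are finitely many light points: a member of the fixed cover that contains a light point $y$ lies in $B(y,r)$, and so has fewer than $L$ points. Hence $S$ and $F_n$ are finite.

\emph{Separation.} If $p\in E_i$ and $q\in E_j$ with $i\ne j$, then $\rho(p,q)>3r-2r=r$. If $p\in E_i$ and $q\in S$, then $\rho(p,q)\ge4r-r>r$. In particular the sets $E_1,\dots,E_h,S$ are pairwise disjoint, and $M_n=hL+\#S$. This number is positive, since $h=0$ gives $S=K\ne\emptyset$.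

\emph{Property (a).} If $p\in E_i$, then by separation only points of $E_i$ can be within distance $r$ of $p$ among the points of $F_n$, and $\#E_i=L$. If $p\in S$, then $p$ is light, so $\#B(p,r)<L$.

\emph{Property (b).} Let $\{V_j\}$ be admissible for $Q_r$. If $p\in V_j\cap F_n$, then all points of $V_j\cap F_n$ are within distance $r$ of $p$, so $\#(V_j\cap F_n)\le\min(\#V_j,L)$ by (a). Summing over $j$ gives $M_n\le\sum_j\min(\#V_j,L)$, hence $M_n\le Q_r$. Now let $8r\le1$. The balls $U(x_i,4r)$ and the singletons $\{y\}$, $y\in S$, form a cover admissible for $Q_{8r}$. Each ball costs at most $(8r)^{-d}\le L$ and each singleton costs $1$. Therefore $Q_{8r}\le hL+\#S=M_n$.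
\end{proof}

Only (a) and the inequality $Q_{8r_n}\le M_n$ are used below. The inequality $M_n\le Q_{r_n}$ was derived from (a) alone, so it shows that no finite set with property (a) has more than $Q_{r_n}$ points: $F_n$ is as large as possible, up to the factor $8$ in the scale.

\section{The random function}\label{sec:random}

We give the points of $F_n$ independent random heights of amplitude $a_n$ and extend them to $K$ by bump functions. The amplitudes must be summable, so that the total perturbation is continuous. They must not decay fast: by (a) a point of $F_n$ has up to $L_n=r_n^{-d}$ neighbors, each close with probability of order $(r_n/a_n)^d$, so we lose a factor $a_n^{-d}$. The choice $a_n=r_n^{\varepsilon}$ would lose $\varepsilon d$ in the exponent. The choice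
\[
a_n=n^{-2}
\]
loses only a power of $n=\log_2(1/r_n)$, which Lemma~\ref{lem:exponent} ignores.

For $p\in F_n$ define a continuous function $\varphi_{n,p}\colon K\to[0,1]$ as follows. If $M_n=1$, let $\varphi_{n,p}=1$. Otherwise let $\delta_n>0$ be the least distance between distinct points of $F_n$ and put $\varphi_{n,p}(x)=\max\big(0,1-2\rho(x,p)/\delta_n\big)$. The sets $\{\varphi_{n,p}>0\}=U(p,\delta_n/2)$, $p\in F_n$, are pairwise disjoint, and $\varphi_{n,p}(p)=1$, while $\varphi_{n,p}(q)=0$ for $q\in F_n\setminus\{p\}$. Let $\xi_{n,p}$ $(n\ge1,\ p\in F_n)$ be independent random vectors, with $\xi_{n,p}$ uniform on the cube $[0,a_n]^d$. Put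
\[
X_n=\sum_{p\in F_n}\xi_{n,p}\,\varphi_{n,p},\qquad X=\sum_{n\ge1}X_n .
\]
Then $X_n(p)=\xi_{n,p}$ for $p\in F_n$. At each $x\in K$ at most one term of $X_n(x)$ is nonzero, so $\|X_n\|\le\sqrt d\,n^{-2}$ and the series converges uniformly. Each partial sum is a continuous function of finitely many $\xi_{n,p}$, and a pointwise limit of measurable maps into a metric space is measurable. So $X$ is a random element of $C(K,\mathbb R^d)$.

The good set consists of the functions with few close pairs in $F_n$ at all small scales. Let $Z_n(f)=Z_{r_n}(F_n,f)$ and
\[
\mathcal G=\{f\in C(K,\mathbb R^d):\ Z_n(f)\le2^{d+1}n^{2d+2}M_n\text{ for all but finitely many }n\}.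
\]

\begin{proposition}\label{prop:prevalent}
The set $\mathcal G$ is Borel and prevalent.
\end{proposition}

\begin{proof}
For fixed $p,q$ the condition $\rho(p,q)^2+|f(p)-f(q)|^2\le r_n^2$ defines a closed set of functions $f$. So $Z_n$ is a finite sum of indicators of closed sets, and
\[
\mathcal G=\bigcup_{m\ge1}\bigcap_{n\ge m}\{Z_n\le2^{d+1}n^{2d+2}M_n\}
\]
is Borel. By Lemma~\ref{lem:random} it suffices to fix $f\in C(K,\mathbb R^d)$ and show that $f+X\in\mathcal G$ almost surely.

Fix $n$ and put $H=f+\sum_{m\ne n}X_m$, so that $f+X=H+X_n$. Let $p\ne q$ be points of $F_n$. Then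
\[
(f+X)(p)-(f+X)(q)=\xi_{n,p}-Y,\qquad Y=\xi_{n,q}+H(q)-H(p).
\]
The vector $Y$ is a function of $\xi_{n,q}$ and of the $\xi_{m,p'}$ with $m\ne n$, so it is independent of $\xi_{n,p}$. For fixed $y\in\mathbb R^d$ the event $|\xi_{n,p}-y|\le r_n$ forces $\xi_{n,p}$ into a cube of side $2r_n$, and $\xi_{n,p}$ has density at most $a_n^{-d}$. By independence and Fubini's theorem we may integrate over the law of $Y$:
\begin{equation}\label{eq:pair}
\mathbb P\big(|(f+X)(p)-(f+X)(q)|\le r_n\big)\le\sup_{y\in\mathbb R^d}\mathbb P\big(|\xi_{n,p}-y|\le r_n\big)\le\Big(\frac{2r_n}{a_n}\Big)^d .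
\end{equation}
A pair $(p,q)$ counted in $Z_n(f+X)$ satisfies $\rho(p,q)\le r_n$ and $|(f+X)(p)-(f+X)(q)|\le r_n$. By Lemma~\ref{lem:finite}(a) at most $M_nL_n$ ordered pairs satisfy the first condition. The diagonal contributes $M_n$, and \eqref{eq:pair} applies to the other pairs. Hence
\[
\mathbb E\,Z_n(f+X)\le M_n+M_n\,r_n^{-d}\Big(\frac{2r_n}{a_n}\Big)^d=M_n\big(1+2^dn^{2d}\big)\le2^{d+1}n^{2d}M_n .
\]
Markov's inequality gives $\mathbb P\big(Z_n(f+X)>2^{d+1}n^{2d+2}M_n\big)\le n^{-2}$. The Borel--Cantelli lemma states that if the probabilities of a sequence of events have a finite sum, then almost surely only finitely many of the events occur; it needs no independence. Since $\sum_nn^{-2}<\infty$, we get $f+X\in\mathcal G$ almost surely.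
\end{proof}

\section{The lower bound and the proofs of Theorems~\ref{thm:main} and~\ref{thm:scale}}\label{sec:lower}

The rest is deterministic: few close pairs give many covering sets at the scales $r_n$, and monotonicity fills in the scales between them.

\begin{proposition}\label{prop:lower}
For every $f\in\mathcal G$ there is $r_0(f)\in(0,1/16]$ such that
\begin{equation}\label{eq:lower}
N_r(\operatorname{graph}(f))\ge\frac{Q_{16r}}{2^{d+1}(\log_2(1/r))^{2d+2}}\qquad(0<r\le r_0(f)).
\end{equation}
\end{proposition}

\begin{proof}
Choose $n_0\ge4$ with $Z_n(f)\le2^{d+1}n^{2d+2}M_n$ for all $n\ge n_0$, and let $r_0(f)=2^{-n_0}$. For $n\ge n_0$ we have $8r_n\le1$, so Lemma~\ref{lem:pairs} and Lemma~\ref{lem:finite}(b) give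
\[
N_{r_n}(\operatorname{graph}(f))\ge\frac{M_n^2}{Z_n(f)}\ge\frac{M_n}{2^{d+1}n^{2d+2}}\ge\frac{Q_{8r_n}}{2^{d+1}n^{2d+2}} .
\]
Let $0<r\le r_0(f)$ and choose $n$ with $2^{-n-1}<r\le2^{-n}$. Then $n\ge n_0$, because $2^{-n-1}<2^{-n_0}$. From $r\le r_n$ we get $N_r(\operatorname{graph}(f))\ge N_{r_n}(\operatorname{graph}(f))$ and $n\le\log_2(1/r)$. From $8r_n<16r\le1$ and \eqref{eq:monotone} we get $Q_{8r_n}\ge Q_{16r}$. Combining these inequalities proves \eqref{eq:lower}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (i) was proved in Section~\ref{sec:upper}. Let $f\in\mathcal G$. Apply Lemma~\ref{lem:exponent} to \eqref{eq:lower} with $u(r)=Q_r$, $v(r)=N_r(\operatorname{graph}(f))$, $c=16$ and $\psi(r)=2^{d+1}(\log_2(1/r))^{2d+2}$; the hypothesis on $\psi$ holds because $\log\log(1/r)/\log(1/r)\to0$. This gives $\underline q\le\underline{\dim}_B\operatorname{graph}(f)$ and $\overline q\le\overline{\dim}_B\operatorname{graph}(f)$. The reverse inequalities follow from part (i), as a continuous function on the compact space $K$ is bounded. Since $\mathcal G$ is prevalent by Proposition~\ref{prop:prevalent}, part (ii) holds.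 Finally, part (i) bounds the dimensions of all graphs of continuous maps by $\underline q$ and $\overline q$, and every member of the nonempty set $\mathcal G$ attains both bounds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:scale}]
Let $f\in\mathcal G$ and $0<r\le r_0(f)$, so that $16r\le1$. By \eqref{eq:upper} with $16r$ in place of $r$, the left side of the claimed inequality is at most $(2R+1)^dQ_{16r}$, and \eqref{eq:lower} bounds $Q_{16r}$ by $2^{d+1}(\log_2(1/r))^{2d+2}N_r(\operatorname{graph}(f))$.
\end{proof}

Compactness of $K$ entered in two ways. The finiteness of $Q_r$ and Lemma~\ref{lem:finite} need only finite covers by small sets. Beyond that, compactness makes continuous maps bounded and makes $C(K,\mathbb R^d)$ a Polish group, so that the Problem makes sense. No assumption on isolated points was needed, because the definition of $Q_r$ and the set $S$ in Lemma~\ref{lem:finite} account for them.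

\section{Comparison with $\dim K+d$}\label{sec:compare}

An infinite compact metric space has an accumulation point, so $K'\ne\emptyset$ when $K$ is infinite. Near a point of $K'$ the full cost $r^{-d}$ cannot be avoided, while elsewhere the cost may be as low as $1$.

\begin{proof}[Proof of Theorem~\ref{thm:compare}]
We show that for $0<r\le1$
\begin{equation}\label{eq:compare}
\max\{N_r(K),\ r^{-d}N_r(K')\}\le Q_r\le r^{-d}N_r(K).
\end{equation}
A cover of $K$ by $N_r(K)$ subsets of diameter at most $r$ is admissible for $Q_r$, and each member costs at most $r^{-d}$. This is the upper bound. Now let $\{V_i\}$ be admissible for $Q_r$. It has at least $N_r(K)$ members, each of cost at least $1$, so its total cost is at least $N_r(K)$. Let $x\in K'$ and take a sequence of distinct points of $K$ converging to $x$. The cover is finite, so some $V_i$ contains infinitely many terms; this $V_i$ is infinite and has $x$ in its closure. Thus the closures of the infinite sets $V_i$ cover $K'$, and they have diameter at most $r$. So at least $N_r(K')$ of the $V_i$ are infinite, each at cost $r^{-d}$, and the total cost is at least $r^{-d}N_r(K')$. This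 proves \eqref{eq:compare}.

Taking logarithms in each of the three inequalities contained in \eqref{eq:compare}, dividing by $-\log r$ and passing to $\liminf$ or $\limsup$ gives $\dim K\le q$, $\dim K'+d\le q$ and $q\le\dim K+d$. If $\dim K'=\dim K$, the last two bounds coincide.
\end{proof}

Theorems~\ref{thm:main} and~\ref{thm:compare} contain \eqref{eq:balka}. If $K$ is uncountable with finitely many isolated points, then $K\setminus K'$ is finite and $K'\ne\emptyset$. Hence $1\le N_r(K')\le N_r(K)\le N_r(K')+\#(K\setminus K')$, so $\dim K'=\dim K$ for both dimensions. The assumption that $K$ is infinite is needed in Theorem~\ref{thm:compare}: for finite $K$ we have $Q_r\le\#K$ and $q=0$, while $\dim\emptyset+d=d-1>0$ for $d\ge2$.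

\section{Two examples}\label{sec:examples}

Theorem~\ref{thm:compare} raises the question whether $q$ can be computed from $d$, $\dim K$ and $\dim K'$. It cannot. We exhibit two families of compact subsets of $[0,1]$ with $K'=\{0\}$: in the first the points are spread evenly, and in the second they come in clusters that are as expensive as possible.

\subsection*{Power sequences}

\begin{proposition}\label{prop:A}
Let $\alpha>0$ and $K=\{0\}\cup\{m^{-\alpha}:m\ge1\}$. Then $\underline{\dim}_BK=\overline{\dim}_BK=\frac1{1+\alpha}$, and for a prevalent $f\in C(K,\mathbb R^d)$,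
\[
\underline{\dim}_B\operatorname{graph}(f)=\overline{\dim}_B\operatorname{graph}(f)=\max\Big\{d,\ \frac{d+1}{1+\alpha}\Big\}.
\]
\end{proposition}

\begin{proof}
We treat both claims together. For $\gamma\in\{0,d\}$ and $0<r\le1$ let $Q_r^{(\gamma)}$ be defined as $Q_r$ with the cost $\min(\#V,r^{-\gamma})$. Then $Q_r^{(d)}=Q_r$, and $Q_r^{(0)}=N_r(K)$ since for $\gamma=0$ every set costs $1$.

The natural cover cuts $K$ at a point $x_0\in(0,1]$, uses intervals of length $r$ to the left and singletons to the right. The set $K\cap[0,x_0]$ is covered by at most $x_0/r+1$ nonempty subsets of diameter at most $r$, each of cost at most $r^{-\gamma}$. The set $K\cap(x_0,1]$ consists of the points $m^{-\alpha}$ with $m<x_0^{-1/\alpha}$. The two main terms $r^{-\gamma-1}x_0$ and $x_0^{-1/\alpha}$ are equal for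
\[
x_0=r^{\alpha s},\qquad s=\frac{\gamma+1}{1+\alpha}:
\]
indeed $x_0^{-1/\alpha}=r^{-s}$, and $r^{-\gamma-1}x_0=r^{\alpha s-\gamma-1}=r^{-s}$ because $\gamma+1-\alpha s=s$. With this choice $Q_r^{(\gamma)}\le2r^{-s}+r^{-\gamma}$.

For a lower bound let $m_0=\lfloor r^{-s}\rfloor\ge1$ and $D=\{m^{-\alpha}:m\le m_0\}$. By the mean value theorem, consecutive points of $D$ have gaps at least $\alpha m_0^{-1-\alpha}\ge\alpha r^{s(1+\alpha)}=\alpha r^{\gamma+1}$. So a set $V$ of diameter at most $r$ contains at most $1+\alpha^{-1}r^{-\gamma}\le(1+\alpha^{-1})r^{-\gamma}$ points of $D$. Both $\#V$ and $r^{-\gamma}$ are therefore at least $(1+\alpha^{-1})^{-1}\#(V\cap D)$, and summing the costs over a cover gives $Q_r^{(\gamma)}\ge(1+\alpha^{-1})^{-1}m_0$. Altogether,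
\begin{equation}\label{eq:A}
(1+\alpha^{-1})^{-1}\lfloor r^{-s}\rfloor\le Q_r^{(\gamma)}\le2r^{-s}+r^{-\gamma}\qquad(0<r\le1).
\end{equation}

For $\gamma=0$ we have $s=\frac1{1+\alpha}$, and \eqref{eq:A} shows that both box dimensions of $K$ equal $s$. For $\gamma=d$ we have $s=\frac{d+1}{1+\alpha}$, and \eqref{eq:A} gives $\underline q\ge s$ and $\overline q\le\max\{d,s\}$. Theorem~\ref{thm:compare} with $K'=\{0\}$ and $\dim K'=0$ gives $\underline q\ge d$. Hence $\underline q=\overline q=\max\{d,s\}$, and Theorem~\ref{thm:main} applies.
\end{proof}

Here the bounds of Theorem~\ref{thm:compare} are $\max\{\dim K,\dim K'+d\}=d$ and $\dim K+d=d+\frac1{1+\alpha}$. If $\alpha d<1$, then $d<\frac{d+1}{1+\alpha}$, and $\frac{d+1}{1+\alpha}<d+\frac1{1+\alpha}$ holds for all $\alpha>0$. So both bounds in Theorem~\ref{thm:compare} can be strict simultaneously.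

\subsection*{Clusters along a Cantor set}
The upper bound $\dim K+d$ can be attained although $K'$ is a single point. At scale $r$ we put about $r^{-d}$ points into each of many pieces of a Cantor set of dimension $t$. The pieces used at finer scales are confined to neighborhoods of $0$ that shrink, so that $0$ is the only accumulation point, but shrink so slowly that the number of pieces keeps its exponent $t$.

\begin{proposition}\label{prop:B}
Let $t\in(0,1)$. There is a compact set $K\subset[0,1]$ with $K'=\{0\}$, $\underline{\dim}_BK=\overline{\dim}_BK=t$ and $\underline q=\overline q=d+t$.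
\end{proposition}

\begin{proof}
Let $\beta=2^{-1/t}\in(0,\frac12)$, so that $\beta^{-t}=2$. The level-$0$ interval is $[0,1]$, and each level-$m$ interval has two children of level $m+1$, namely its leftmost and rightmost closed subintervals of length $\beta^{m+1}$. Let $C_\beta$ be the Cantor set of the points that lie in a level-$m$ interval for every $m$. There are $2^m$ level-$m$ intervals, of length $\beta^m$. Each contains infinitely many points of $C_\beta$, for instance the endpoints of its descendants. Two distinct level-$m$ intervals lie in different children of a level-$j$ interval for some $j\le m-1$, so their distance is at least $(1-2\beta)\beta^{j}\ge(1-2\beta)\beta^m$. For $l\le m$, the interval $[0,\beta^l]$ is of level $l$ and contains exactly $2^{m-l}$ level-$m$ intervals.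

For $m\ge1$ let $l_m=\lfloor\sqrt m\rfloor\le m$. Form a finite set $A_m$ by choosing exactly $\lceil\beta^{-md}\rceil$ points of $C_\beta$ in each of the $2^{m-l_m}$ level-$m$ intervals contained in $[0,\beta^{l_m}]$, and let
\[
K=\{0\}\cup\bigcup_{m\ge1}A_m\subset C_\beta .
\]
Since $A_m\subset[0,\beta^{l_m}]$ and $\beta^{l_m}\to0$, the set $K\cap[\varepsilon,1]$ is finite for every $\varepsilon>0$. So $K$ is compact and $K'\subset\{0\}$. Since $\#A_m\ge\lceil\beta^{-md}\rceil\ge2$, each $A_m$ has a point in $(0,\beta^{l_m}]$, and hence $K'=\{0\}$.

\emph{Upper bounds.} If $\beta^m\le r<\beta^{m-1}$ with $m\ge2$, the level-$m$ intervals give $N_r(K)\le2^m=\beta^{-mt}$, and $-\log r>(m-1)\log(1/\beta)$. So $\log N_r(K)/(-\log r)\le tm/(m-1)$ and $\overline{\dim}_BK\le t$. Theorem~\ref{thm:compare} gives $\overline q\le d+t$.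

\emph{Lower bounds.} Let $c=(1-2\beta)/2\in(0,1)$, $m\ge1$ and $\tau=c\beta^m$. A set $V\subset K$ with $\operatorname{diam}V\le\tau$ meets at most one level-$m$ interval, because $\tau<(1-2\beta)\beta^m$. Therefore $\#(V\cap A_m)\le\lceil\beta^{-md}\rceil\le2\beta^{-md}\le2\tau^{-d}$, and $\min(\#V,\tau^{-d})\ge\frac12\#(V\cap A_m)$. Summing over an admissible cover gives
\[
Q_{c\beta^m}\ge\tfrac12\#A_m\ge\tfrac12\,2^{m-l_m}\beta^{-md}=2^{-l_m-1}\beta^{-m(d+t)} .
\]
Given $0<r\le c\beta$, choose $m\ge1$ with $c\beta^{m+1}<r\le c\beta^m$. Then $Q_r\ge Q_{c\beta^m}$ by \eqref{eq:monotone}, and $-\log r\le(m+1)\log(1/\beta)+\log(1/c)$. Since $\log Q_r\ge0$, we obtain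
\[
\frac{\log Q_r}{-\log r}\ge\frac{m(d+t)\log(1/\beta)-(l_m+1)\log2}{(m+1)\log(1/\beta)+\log(1/c)} .
\]
As $r\to0+$ we have $m\to\infty$ and $l_m/m\to0$, so the right side tends to $d+t$. Hence $\underline q\ge d+t$, and $\underline q=\overline q=d+t$. Finally, the upper bound in Theorem~\ref{thm:compare} gives $\underline{\dim}_BK\ge\underline q-d=t$, so both box dimensions of $K$ equal $t$.
\end{proof}

\subsection*{The value is not a function of $d$, $\dim K$ and $\dim K'$}
Fix $t\in(0,1)$. Let $K_A$ be the set of Proposition~\ref{prop:A} with $\alpha=\frac1t-1$, so that $\frac1{1+\alpha}=t$, and let $K_B$ be the set of Proposition~\ref{prop:B}. Then $K_A'=K_B'=\{0\}$, and both sets have lower and upper box dimension $t$. For both choices of $\dim$, the dimension of the graph of a prevalent map is $\max\{d,(d+1)t\}$ over $K_A$ and, by Theorem~\ref{thm:main}, $d+t$ over $K_B$. These values differ, since $d<d+t$ and $(d+1)t=dt+t<d+t$.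

\begin{thebibliography}{9}

\bibitem{Balka}
Rich\'ard Balka, \emph{Dimensions of graphs of prevalent continuous maps}, arXiv:1503.00865 (2015).

\end{thebibliography}
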